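# How many 2-elements can a coset of a finite simple group contain?

## A first guess, tested on $A_5$, $\mathrm{PSL}_2(7)$ and $A_6$

An element of a finite group is a **2-element** if its order is a power of $2$ (the identity included). For a coset $C$ in a finite group put
$$\Omega_2(C)=\{\text{2-elements in }C\},\qquad P(C)=\frac{|\Omega_2(C)|}{|C|}.$$
Let $S$ be a finite non-abelian simple group, identified with $\mathrm{Inn}(S)\trianglelefteq\mathrm{Aut}(S)$. For $g\in\mathrm{Aut}(S)$ we look at the coset $gS$ and ask how large $P(gS)$ can be.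

By Burnside's theorem $|S|$ is divisible by at least two odd primes, so $S$ has many elements that are not 2-elements. The first guess is therefore: *there is one constant $\gamma<1$ with $P(gS)\le\gamma$ for all $S$ and all $g$.* We test it.

In $A_5$ the 2-elements are the identity and $15$ involutions, so $P(A_5)=\frac{16}{60}=\frac4{15}$. In $S_5\setminus A_5$ there are $10$ transpositions, $30$ four-cycles and $20$ elements of type $(3,2)$, so $P=\frac{40}{60}=\frac23$.

The group $\mathrm{PGL}_2(7)$, of order $336$, consists of the identity, $48$ elements of order $7$, and the non-identity elements of $28$ cyclic subgroups of order $6$ and $21$ of order $8$, which meet pairwise trivially. The subgroup $\mathrm{PSL}_2(7)$ contains the squares in each of these cyclic groups. Inside $\mathrm{PSL}_2(7)$ we count $1+21\cdot3=64$ 2-elements, so $P=\frac{64}{168}=\frac8{21}$. Outside it, each $C_6$ contributes one involution and two elements of order $6$, and each $C_8$ contributes four elements of order $8$. So $P=\frac{28+84}{168}=\frac23$ again.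

For $A_6\cong\mathrm{PSL}_2(9)$ the group $\mathrm{Out}(A_6)$ has order $4$, and the three outer cosets are those of $S_6$, $\mathrm{PGL}_2(9)$ and $M_{10}$. In $A_6$ there are $1+45+90=136$ 2-elements. In $S_6\setminus A_6$ they are $15+15+90=120$ in number (types $2$, $2^3$, $4$), so $P=\frac13$. In $\mathrm{PGL}_2(9)\setminus\mathrm{PSL}_2(9)$ there are $45$ tori $C_8$ with four outer elements each (all of order $8$) and $36$ tori $C_{10}$ with five outer elements each (one involution, four of order $10$). So $P=\frac{180+36}{360}=\frac35$. The third outer coset breaks the guess, and it does so in an infinite family.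

**Computation (a coset consisting of 2-elements).** Let $q=3^f$ with $f\ge2$ a power of $2$, let $\phi$ be the Frobenius map on matrix entries, and let $h=x\phi$, where $x\in\mathrm{PGL}_2(q)\setminus\mathrm{PSL}_2(q)$ is the image of $A\in\mathrm{GL}_2(q)$ with $\det A$ a non-square. Then $h^f$ is the image of
$$M=A\,\phi(A)\,\phi^2(A)\cdots\phi^{f-1}(A).$$
Since $\phi(M)=A^{-1}MA$, the characteristic polynomial of $M$ has coefficients in $\mathbb F_3$. Also $\det M$ is the norm of $\det A$ to $\mathbb F_3$, that is $(\det A)^{(q-1)/2}=-1$. So the polynomial is $t^2-at-1$ with $a\in\mathbb F_3$. Its discriminant $a^2+4=a^2+1$ is never $0$ in $\mathbb F_3$, so the two roots are distinct elements of $\mathbb F_9^*$. Hence $M$ is diagonalizable over $\mathbb F_9$, $M^8=1$, and $h^{8f}=1$. Every element of the coset $x\phi\,\mathrm{PSL}_2(q)$ is a 2-element.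

So the guess is false as stated. The following fact, which we may use, says that such cosets occur nowhere else.

**Fact K.** If $S$ is a finite non-abelian simple group and $gS$ consists only of 2-elements, then $S\cong\mathrm{PSL}(2,3^f)$ with $f$ a power of $2$, and $g=\phi^ix$ with $x\in\mathrm{PGL}(2,3^f)\setminus\mathrm{PSL}(2,3^f)$, $\phi$ the Frobenius automorphism of order $f$ and $i$ odd.

For $0<\gamma<1$ let $\Sigma_\gamma$ be the set of non-abelian simple groups $S$ with $|\Omega_2(gS)|\le\gamma|S|$ for every $g\in\mathrm{Aut}(S)$. The corrected question, from Andrea Lucchini and Nowras Otmen, "$p$-elements in profinite groups", arXiv:2406.19766 (2024), is: *is there $\gamma<1$ such that every finite non-abelian simple $S$ lies in $\Sigma_\gamma$ or is isomorphic to $\mathrm{PSL}(2,3^f)$ with $f$ a 2-power?* Fact K says that each single coset of another simple group has $P<1$. The question is whether this is uniform. The answer is yes. From the samples one might guess the constant $\frac23$, but the correct one is $\frac89$.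

**Theorem 1.** There is $\gamma<1$ such that every finite non-abelian simple group $S$ lies in $\Sigma_\gamma$ or is isomorphic to $\mathrm{PSL}(2,3^f)$, $f$ a 2-power. More precisely, let $S$ be alternating or of Lie type (but not ${}^2F_4(2)'$) and $g\in\mathrm{Aut}(S)$. Then either $|\Omega_2(gS)|\le\frac89|S|$, or $S\cong\mathrm{PSL}(2,3^f)$ with $f\ge2$ a 2-power and $gS$ consists of 2-elements.

**Theorem 2.** For every finite non-abelian simple $S$ and $g\in\mathrm{Aut}(S)$, either $gS$ consists of 2-elements (and $S\cong\mathrm{PSL}(2,3^f)$, $f\ge2$ a 2-power), or $|\Omega_2(gS)|\le\frac89|S|$. Equality holds if and only if $S\cong\mathrm{PSL}(3,2^f)$ with $f\ge2$ a 2-power and $gS$ is conjugate in $\mathrm{Out}(S)$ to an odd power of $\phi\rho S$ ($\phi$ the Frobenius, $\rho$ the pinned graph involution). Hence, for $\gamma<1$, the property in the question holds if and only if $\gamma\ge\frac89$.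

The classification of finite simple groups is used throughout. Theorem 1 uses Fact K only for the $26$ sporadic groups and ${}^2F_4(2)'$. In Theorem 2 these $27$ groups are treated with ATLAS data.

## Alternating groups: the cycle through one point

The aim here is the bound $P(C)\le\frac67$ for $S=A_n$, $n\ge5$, $n\ne6$. ($A_6\cong\mathrm{PSL}_2(9)$ is treated as a group of Lie type.)

For these $n$ we have $\mathrm{Aut}(A_n)=S_n$, so $C$ is $A_n$ or $S_n\setminus A_n$, and $|C|=n!/2$. Let $1\le k\le n-2$. To write down an element of $C$ for which the point $1$ lies in a $k$-cycle, choose the cycle, in $(n-1)(n-2)\cdots(n-k+1)$ ways, and then a permutation of prescribed parity of the other $n-k\ge2$ points, in $(n-k)!/2$ ways. The number is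
$$(n-1)(n-2)\cdots(n-k+1)\cdot\frac{(n-k)!}{2}=\frac{(n-1)!}2=\frac1n|C|.$$
For $3\mid k$ such elements are not 2-elements, and different $k$ give disjoint sets. Hence
$$P(C)\le1-\frac1n\Big\lfloor\frac{n-2}3\Big\rfloor .$$
This is $\frac45$ for $n=5$ and $\frac67$ for $n=7$. For $n\ge8$ it is at most $1-\frac{n-4}{3n}\le\frac56$, since $\frac{n-4}{3n}$ increases with $n$ and equals $\frac16$ at $n=8$.

## Why estimates in $|S|$ stop at field automorphisms

For groups of Lie type one would first estimate $P(gS)$ in terms of the field. Take $S=\mathrm{PSL}_2(2^f)=\mathrm{SL}_2(Q)$, $Q=2^f$. Its 2-elements are its unipotent elements, $Q^2$ in number, so $P(S)=Q/(Q^2-1)\to0$. If this happened in every coset, only finitely many cosets would need care, and Fact K would finish the proof.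

It stops at the coset of a field automorphism. For $f$ a power of $2$ we shall see that $P(\phi S)=\frac23$ for every $f\geq 2$; for $f=2$ this is the value $\frac23$ found for $S_5\setminus A_5$. The proportion does not notice that $S$ grows. In the computation above, likewise, everything was decided in a group over $\mathbb F_3$, whatever $f$ was. So the plan is to replace $P(gS)$ by the proportion of 2-elements in a coset of the small group fixed by the field automorphism, and then to bound those proportions. The small groups still form infinite families, so the second part needs bounds uniform in the rank and in the small field.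

## Steinberg endomorphisms and the map $\lambda_\tau$

**Definition (set-up).** Let $X$ be a simple adjoint algebraic group over $\overline{\mathbb F}_p$ with a maximal torus and Borel subgroup $T_0\subset B_0$ and a *pinning*, i.e. a choice of isomorphisms $x_\alpha$ from the additive group onto the root subgroups $U_\alpha$ for simple $\alpha$. Let $\pi:X_{sc}\to X$ be the simply connected cover; its kernel $Z$ on points is a finite central $p'$-group. Let $\phi$ be the standard $p$-Frobenius, with $\phi(x_\alpha(t))=x_\alpha(t^p)$, and $\Gamma$ the group of *pinned graph automorphisms* of the algebraic group $X$: those that preserve $T_0,B_0$ and permute the $x_\alpha$, $\alpha$ simple. They commute with $\phi$. For types $B_2,F_4$ with $p=2$ and $G_2$ with $p=3$ let $\psi$ be the standard endomorphism with $\psi^2=\phi$; it interchanges long and short root subgroups. A *Steinberg endomorphism* is a surjective endomorphism of a connected algebraic group with finitely many fixed points.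

All of $\phi,\psi,\Gamma$ are abstract automorphisms of $X$ and lift to $X_{sc}$. The lift is unique, because two lifts differ by a homomorphism $X_{sc}\to Z$ and $X_{sc}$ is perfect. So commuting automorphisms have commuting lifts. We write the lifts with the same letters.

**Example.** For $X=\mathrm{PGL}_3$ with $x_{\alpha_1}(t)=1+tE_{12}$ and $x_{\alpha_2}(t)=1+tE_{23}$, the pinned graph involution is $\rho(g)=Jg^{-T}J^{-1}$, where $J$ is antidiagonal with entries $1,-1,1$. Indeed $(1+tE_{12})^{-T}=1-tE_{21}$, and $JE_{21}J^{-1}=-E_{23}$, so $\rho(x_{\alpha_1}(t))=x_{\alpha_2}(t)$; in the same way $\rho(x_{\alpha_2}(t))=x_{\alpha_1}(t)$.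

Here are the results that we quote. [St] is Steinberg, *Endomorphisms of linear algebraic groups*, Mem. AMS 80; [Carter] is Carter, *Finite groups of Lie type*; [GLS] is Gorenstein–Lyons–Solomon, no. 3.

- (Q1) Lang–Steinberg: for a Steinberg endomorphism $\tau$ of a connected group $H$, the map $h\mapsto h^{-1}\tau(h)$ is onto $H$.
- (Q2) [St 7.5]: a semisimple automorphism of a connected algebraic group normalizes a Borel subgroup and a maximal torus in it.
- (Q3) [St 12.4]: for $H$ simply connected semisimple, $H_\tau$ is generated by its unipotent elements.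
- (Q4) [St 14.14, 15.1] (Carter 3.4.1, 6.6.1): for $H$ connected reductive in characteristic $p$, the number of unipotent elements of $H_\tau$ is $|H_\tau|_p^2$.
- (Q5) [Carter 3.3.5]: for a torus $T$ with cocharacter lattice $Y$, $|T_\tau|=|\det(\tau-1\mid Y)|$.
- (Q6) [GLS 2.5.12]: the structure of $\mathrm{Aut}(S)$ for $S$ of Lie type, recalled in the next section.
- (Q7) Zsigmondy's theorem: for $q\ge2$, $k\ge3$ there is a prime $r$ such that $q$ has order exactly $k$ modulo $r$, except for $(q,k)=(2,6)$.

We also use the Bruhat decomposition, the orders of the groups of Lie type, and the fact that $U_\tau$ is a Sylow $p$-subgroup of $X_\tau$, where $U$ is the unipotent radical of $B_0$ (for $\tau$ preserving $B_0$).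

**Definition.** For a Steinberg endomorphism $\tau$ of $X$ (a product of the automorphisms above) let $X_\tau=C_X(\tau)$ and $S_\tau=O^{p'}(X_\tau)$, the subgroup generated by the $p$-elements. For $x\in X_\tau$ choose a lift $\tilde x\in X_{sc}$ and put
$$\lambda_\tau(x)=\tilde x^{-1}\tau(\tilde x)\in Z/[Z,\tau],\qquad [Z,\tau]=\{z^{-1}\tau(z):z\in Z\}. \tag{1}$$

Replacing $\tilde x$ by $z\tilde x$ multiplies $\tilde x^{-1}\tau(\tilde x)$ by $z^{-1}\tau(z)$, so $\lambda_\tau$ is well defined. It is a homomorphism, because $\tilde x^{-1}\tau(\tilde x)$ is central. It is onto: by (Q1) in $X_{sc}$ each $z\in Z$ is $\tilde x^{-1}\tau(\tilde x)$ for some $\tilde x$, and then $\pi(\tilde x)\in X_\tau$. Its kernel is $\pi(X_{sc,\tau})$: if $\tilde x^{-1}\tau(\tilde x)=z^{-1}\tau(z)$, then $\tilde xz^{-1}$ is fixed by $\tau$. Finally, $\pi(X_{sc,\tau})=S_\tau$. Indeed $X_{sc,\tau}$ is generated by $p$-elements (Q3), which gives $\subseteq$; and $X_\tau/\pi(X_{sc,\tau})$ embeds in a $p'$-group, so $\pi(X_{sc,\tau})$ contains all $p$-elements. Hence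
$$X_\tau/S_\tau\cong Z/[Z,\tau]\quad\text{is abelian, of order }|Z_\tau|\text{ prime to }p. \tag{2}$$

**Example.** Let $X=\mathrm{PGL}_2$, $p$ odd, $\tau=\phi^i$, $q=p^i$. Then $X_\tau=\mathrm{PGL}_2(q)$ and $Z=\{\pm1\}$. If $x$ is the image of $A\in\mathrm{GL}_2(q)$ with $d=\det A$, then $\tilde x=A/\sqrt d$ and $\lambda_\tau(x)=\sqrt d/\sqrt d^{\,q}=d^{(1-q)/2}$. So $\lambda_\tau$ tells whether $\det A$ is a square, and $S_\tau=\mathrm{PSL}_2(q)$.

## Which cosets have to be considered

Let $S=S_\sigma$ be simple of Lie type. The groups $B_2(2)'\cong\mathrm{PSL}_2(9)$, $G_2(2)'\cong\mathrm{PSU}_3(3)$ and ${}^2G_2(3)'\cong\mathrm{PSL}_2(8)$ are taken in the second form, and ${}^2F_4(2)'$ is set aside. By (Q6), $X_\sigma$ acts faithfully on $S$ and $\mathrm{Aut}(S)=X_\sigma\rtimes\Psi$, where, with $q=p^f$ the field parameter of $S$: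

- untwisted, $\sigma=\phi^f$: $\Psi=\langle\phi\rangle\times\Gamma$ with $|\phi|=f$; in the types that have $\psi$, instead $\sigma=\psi^{2f}$ and $\Psi=\langle\psi\rangle$ has order $2f$;
- $\sigma=\rho\phi^f$ with $\rho\in\Gamma$ of order $2$ or $3$: $\Psi=\langle\phi\rangle$ of order $|\rho|f$;
- Suzuki–Ree: $\sigma=\psi^f$, $f$ odd, and $|\Psi|=f$ is odd.

**Lemma 3 (power trick).** If $gS$ does not have 2-power order in $\mathrm{Out}(S)$, then $\Omega_2(gS)=\varnothing$. If it does, then $P(gS)=P(g^jS)$ for every odd $j$.

*Proof.* The first claim is clear. For the second, choose $j'$ with $jj'\equiv1$ modulo $|\mathrm{Aut}(S)|_2$. Then $h\mapsto h^j$ and $h\mapsto h^{j'}$ are mutually inverse bijections between $\Omega_2(gS)$ and $\Omega_2(g^jS)$, because the orders of all 2-elements, and the order of $gS$, divide $|\mathrm{Aut}(S)|_2$. $\square$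

So let $g\in X_\sigma\theta$ with $\theta\in\Psi$ of 2-power order. An odd power $g^j$ lies in $X_\sigma\theta^j$.

**Lemma 4.** After replacing $g$ by an odd power, one of the following holds, with a Steinberg endomorphism $\tau$ of $X$ and a 2-power $e\ge1$:

- (I) $\sigma=\tau^e$ and $g\in X_\sigma\,\tau|_S$;
- (II′) $\sigma=\rho\tau^e$, $\rho\in\Gamma$ an involution, $\tau$ a power of $\phi$, and $g\in X_\sigma\,\tau|_S$;
- (II″) $\sigma=\phi^f$, $\rho\in\Gamma$ an involution, and $g\in X_\sigma\rho$.

*Proof.* We go through the possibilities for $\Psi$.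

If $\theta=1$, take $\tau=\sigma$, $e=1$ in (I). This covers the Suzuki–Ree groups, where $|\Psi|$ is odd.

Untwisted, without $\psi$: $\theta=\phi^i\rho$ with $\rho\in\Gamma\le S_3$ of order at most $2$. If $\phi^i|_S=1$, then $\theta=1$ or we are in (II″). Otherwise let $e\ge2$ be the order of $\phi^i|_S$, a power of $2$. Then $\phi^i$ and $\phi^{f/e}$ generate the same subgroup of $\langle\phi\rangle$, so after an odd power $\theta=\phi^{f/e}\rho$. The endomorphism $\tau=\phi^{f/e}\rho$ satisfies $\tau^e=\phi^f\rho^e=\phi^f=\sigma$, as $e$ is even. This is (I).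

With $\psi$: if $\theta$ has order $e\geq 2$, then after an odd power $\theta=\psi^{2f/e}=:\tau$, and $\tau^e=\psi^{2f}=\sigma$.

$\sigma=\rho\phi^f$, $|\rho|=2$, $\theta\ne1$ of order $2e$: since $|\Psi|=2f$, after an odd power $\theta=\phi^{f/e}=:\tau$, and $\sigma=\rho\tau^e$. This is (II′).

$\sigma=\rho\phi^f$, $|\rho|=3$, $\theta$ of order $e\ge2$: as $e\mid3f$ is a 2-power, $e\mid f$. Choose $b$ with $be\equiv1\pmod3$ and put $\tau=\rho^b\phi^{f/e}$. Then $\tau^e=\rho^{be}\phi^f=\rho\phi^f=\sigma$. On $X_\sigma$ we have $\rho=\phi^{-f}$, so $\tau$ acts there as $\phi^{(f/e)(1-be)}=\phi^{-(3f/e)l}$ with $3l=be-1$ odd. Since $\phi|_S$ has order $3f$, $\tau|_S$ has order $e$ and generates the unique subgroup of order $e$ of the cyclic group $\Psi$. So it is an odd power of $\theta$, and (I) holds after an odd power. $\square$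

**Example.** For $S=\mathrm{PSL}_2(9)$ we have $\sigma=\phi^2$, $X_\sigma=\mathrm{PGL}_2(9)$, $\Psi=\langle\phi\rangle$ of order $2$. The cosets with $\theta=1$ lie in $\mathrm{PGL}_2(9)$. Those with $\theta=\phi$ are of kind (I) with $\tau=\phi$, $e=2$.

## Shintani descent: straightening one of two commuting elements

In the computation over $\mathbb F_{3^f}$ the norm $M$ had characteristic polynomial over $\mathbb F_3$ without being a matrix over $\mathbb F_3$; one expects a conjugate of it to be one. The symmetric way to say this is as follows. The automorphism $x\tau$, with $x\in X_\sigma$, is an element of $X\tau$ commuting with $\sigma$. By Lang–Steinberg we can conjugate so that the first element becomes exactly $\tau$. Then $\sigma$ becomes some $y\sigma$ commuting with $\tau$, i.e. $y\in X_\tau$. So the large group $X_\sigma$ is exchanged for the small group $X_\tau$, and both sides count the same commuting pairs.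

**Proposition 5 (Shintani descent).** Let $\sigma=\rho\tau^e$ with $\sigma,\tau$ Steinberg endomorphisms, $e$ a 2-power, $\rho\in\Gamma$, $\rho^2=1$, $\rho$ commuting with $\tau$ (for kind (I): $\rho=1$). For every $x\in X_\sigma$ there is $y\in X_\tau$ with
$$P(x\tau S)=P(y\rho S_\tau).$$
If $\rho=1$, then $y\in S_\tau$ if and only if $x\tau S$ is $X_\sigma$-conjugate to $\tau S$.

*Proof.* Let $\Lambda$ be the abelian group of automorphisms of $X$ generated by $\rho$ and $\tau$. It also acts on $X_{sc}$. We work in $X\rtimes\Lambda$ and $X_{sc}\rtimes\Lambda$.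

**Step 1 (classes correspond).** This step produces a bijection of classes that preserves centralizer orders. Let
$$\mathcal A=\{(\alpha,\beta)\in X\tau\times X\sigma:\alpha\beta=\beta\alpha\},$$
with $X$ acting by conjugation. Since $a\sigma a^{-1}=a\sigma(a)^{-1}\sigma$, (Q1) shows that every element of $X\sigma$ is $X$-conjugate to $\sigma$; likewise for $X\tau$. So each orbit contains pairs $(x\tau,\sigma)$. Commuting with $\sigma$ means $\sigma(x)\tau=x\tau$, i.e. $x\in X_\sigma$; and two such pairs in one orbit are conjugate by an element centralizing $\sigma$, so these $x\tau$ form one $X_\sigma$-class. In the same way each orbit contains pairs $(\tau,y\sigma)$ with $y\in X_\tau$, and these $y\sigma$ form one $X_\tau$-class. We obtain a bijection between the $X_\sigma$-classes in $X_\sigma\tau$ and the $X_\tau$-classes in $X_\tau\sigma$. For corresponding elements, $C_{X_\sigma}(x\tau)\cong C_{X_\tau}(y\sigma)$, because both are stabilizers of pairs in the same orbit. So corresponding classes have the same relative size, $1/|C_{X_\sigma}(x\tau)|$, in $X_\sigma\tau$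 and in $X_\tau\sigma$.

**Step 2 (2-elements correspond).** This step shows that $x\tau|_S$ is a 2-element if and only if $y\rho$ is. Let $(x\tau,\sigma)$ be conjugate to $(\tau,y\sigma)$, and put $z=(x\tau)^{2e}\sigma^{-2}$. It is conjugate to
$$\tau^{2e}(y\sigma)^{-2}=\tau^{2e}(y\rho\,\tau^e)^{-2}=(y\rho)^{-2},$$
because $y\rho$ commutes with $\tau$. As $\rho^2=1$, this lies in $X$, so $z\in X$. Moreover $z$ commutes with $\sigma$, so $z\in X_\sigma$. On $X_\sigma$ the element $\sigma$ acts trivially, so $(x\tau)^{2e}=z\sigma^2$ acts as conjugation by $z$. Since $X_\sigma$ acts faithfully on $S$ and $2e$ is a 2-power, $x\tau|_S$ is a 2-element iff $z$ is, iff $(y\rho)^{-2}$ is, iff $y\rho$ is.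

**Step 3 (an invariant that sees the cosets).** Steps 1 and 2 compare all of $X_\sigma\tau$ with all of $X_\tau\sigma$; we need the single cosets of $S$ and $S_\tau$. Let $\bar Z=Z/[Z,\sigma][Z,\tau]$. For $(x\tau,y\sigma)\in\mathcal A$ choose lifts $\tilde x,\tilde y\in X_{sc}$. The commutator
$$(\tilde x\tau)(\tilde y\sigma)(\tilde x\tau)^{-1}(\tilde y\sigma)^{-1}$$
maps to $1$ in $X\rtimes\Lambda$, so it lies in $Z$. Replacing $\tilde x$ by $z\tilde x$ multiplies it by $z\sigma(z)^{-1}$, and replacing $\tilde y$ by $z\tilde y$ multiplies it by $\tau(z)z^{-1}$. So its class $\mu\in\bar Z$ does not depend on the lifts. It is invariant under $X$: for $\tilde a\in X_{sc}$ the element $\tilde a(\tilde x\tau)\tilde a^{-1}=\tilde a\tilde x\tau(\tilde a)^{-1}\cdot\tau$ is a lift of the required kind for the conjugated pair, similarly for $\tilde y\sigma$, and $\tilde a$ centralizes $Z$. On the two normal forms we get, in $\bar Z$,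
$$\mu(x\tau,\sigma)=\tilde x\sigma(\tilde x)^{-1}=\lambda_\sigma(x)^{-1},\qquad \mu(\tau,y\sigma)=\tau(\tilde y)\tilde y^{-1}=\lambda_\tau(y). \tag{3}$$
For $\zeta\in\bar Z$ let $M_\zeta$ be the set of $x\tau$ with $x\in X_\sigma$ such that $\lambda_\sigma(x)^{-1}$ has image $\zeta$ in $\bar Z$, and $M'_\zeta$ the set of $y\sigma$ with $y\in X_\tau$ such that $\lambda_\tau(y)$ has image $\zeta$. By (3) the bijection matches the classes in $M_\zeta$ with those in $M'_\zeta$. As $\lambda_\sigma,\lambda_\tau$ are onto, $|M_\zeta|/|X_\sigma|=1/|\bar Z|=|M'_\zeta|/|X_\tau|$. By Steps 1 and 2 the proportion of $x\tau\in M_\zeta$ with $x\tau|_S$ a 2-element equals the proportion of $y\sigma\in M'_\zeta$ with $y\rho$ a 2-element.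

**Step 4 (each $M_\zeta$ consists of conjugate cosets).** This step passes from $M_\zeta$ to a single coset. For $c\in X_\sigma$ we have $c\,x\tau\,c^{-1}=cx\tau(c)^{-1}\tau$ and
$$\lambda_\sigma(cx\tau(c)^{-1})=\lambda_\sigma(x)\,\lambda_\sigma(c)\,\tau(\lambda_\sigma(c))^{-1},$$
where $\lambda_\sigma(c)\in Z/[Z,\sigma]$ is arbitrary. So conjugation by $X_\sigma$ permutes transitively the cosets $x\tau S$ whose $\lambda_\sigma(x)$ lies in a given coset of $[Z,\tau][Z,\sigma]/[Z,\sigma]$, i.e. those in $M_\zeta$. They all have the same proportion of 2-elements. In the same way, with $\sigma$ in place of $\tau$, which acts on $X_\tau$ as $\rho$, the cosets $y\rho S_\tau$ belonging to $M'_\zeta$ are $X_\tau$-conjugate. Hence $P(x\tau S)=P(y\rho S_\tau)$ whenever $x\tau\in M_\zeta$ and $y\sigma\in M'_\zeta$.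

**Step 5 (the case $\rho=1$).** Now $\sigma=\tau^e$, so $[Z,\sigma]\le[Z,\tau]$ and $\bar Z=Z/[Z,\tau]$. Therefore $y\in S_\tau$ iff $\lambda_\tau(y)=1$ iff $\zeta=1$. Since $\tau\in M_1$, Step 4 says that this holds iff $x\tau S$ is conjugate to $\tau S$. $\square$

**Checks.** For $S=\mathrm{PSL}_2(9)$, $\tau=\phi$: $X_\tau=\mathrm{PGL}_2(3)\cong S_4$ and $S_\tau\cong A_4$. Here $P(A_4)=\frac{4}{12}=\frac13$, and $P(S_4\setminus A_4)=1$ (transpositions and four-cycles). These are the values $\frac13$ and $1$ found above for two of the outer cosets of $A_6$. For $S=\mathrm{SL}_2(2^f)$, $f\ge2$ a 2-power, $\tau=\phi$: $P(\phi S)=P(\mathrm{SL}_2(2))=\frac46=\frac23$ for all $f$, as announced.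

In case (II″) put $\tau=\sigma$; then $gS=y\rho S_\tau$ with $y\in X_\tau$, and no descent is needed. We have shown that *every $P(gS)$, with $S\not\cong{}^2F_4(2)'$ of Lie type, equals $0$ or $P(C)$ for a coset $C$ of one of these kinds:*

- **(I)** $C=yS_\tau\subset X_\tau$, with $\tau$ of *ordinary type* ($\tau=\delta\phi^i$, $\delta\in\Gamma$ of order $1,2,3$, $q:=p^i$) or of *Suzuki–Ree type* ($\tau=\psi^i$, $i$ odd, $q:=p^i$);
- **(II)** $C=y\rho S_\tau$, $y\in X_\tau$, $\tau=\phi^i$, $q:=p^i$, $\rho\in\Gamma$ an involution, $X$ of type $A_n$ ($n\ge2$), $D_n$ ($n\ge4$) or $E_6$.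

From now on $q$ is the field parameter of $X_\tau$, not of $S$. In this convention $|{}^2B_2(q)|=q^2(q^2+1)(q-1)$. Note that $S_\tau$ need not be simple.

**Proposition 6.** $P(C)\le\frac67$ for all cosets of kinds (I) and (II), except:
(a) $X=A_1$, $q=3$, $C=X_\tau\setminus S_\tau$ (in $\mathrm{PGL}_2(3)$), where $P(C)=1$;
(b) $X_\tau=\mathrm{PGU}_3(2)$, $C=S_\tau=\mathrm{PSU}_3(2)$, where $P(C)=\frac89$.

The next three sections prove Proposition 6. They treat $p=2$ and $p$ odd by different methods.

## Characteristic 2: passing to a parabolic subgroup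

When $p=2$, a parabolic subgroup contains a Sylow 2-subgroup, and its unipotent radical is invisible to the question whether an element is a 2-element. This reduces everything to small Levi subgroups.

**Lemma 7.** Let $N\trianglelefteq H$ be finite groups, $H/N$ an abelian 2-group, $Q\le H$ containing a Sylow 2-subgroup of $H$, $R\trianglelefteq Q$ a 2-group with $R\le N$, and $g\in H$. Then $H=QN$ and $P(gN)\le P(\bar C)$, where $\bar C$ is the image of $gN\cap Q$ in $Q/R$, a coset of $(Q\cap N)/R$.

*Proof.* $|H:QN|$ is odd and a power of $2$, so $H=QN$, and $gN\cap Q$ is a coset of $Q\cap N$. Each 2-element of $gN$ lies in one of the at most $|H:Q|=|N:N\cap Q|$ conjugates of $Q$. Conjugation preserves $gN$, as $H/N$ is abelian, so each conjugate of $Q$ contains exactly $|\Omega_2(gN\cap Q)|$ 2-elements of $gN$. Dividing by $|N|$ gives $P(gN)\le P(gN\cap Q)$. Finally, an element of $Q$ is a 2-element iff its image modulo the 2-group $R$ is. $\square$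

For a set $J$ of simple roots, stable under the given automorphisms, let $P_J=L_JU_J$ be the standard parabolic subgroup with its Levi decomposition.

**Kind (I), $p=2$: reduction to a Levi subgroup.** By (2), $X_\tau/S_\tau$ has odd order, so $\Omega_2(yS_\tau)=\varnothing$ unless $yS_\tau=S_\tau$. Let $C=S_\tau$. Apply Lemma 7 with $H=N=S_\tau$, $Q=(P_J)_\tau\cap S_\tau$, $R=(U_J)_\tau$. This is allowed: $Q$ contains $U_\tau$, and $R\le S_\tau$ as $S_\tau$ contains all 2-elements. Then $Q/R\cong M:=(L_J)_\tau\cap S_\tau$. All 2-elements of $(L_J)_\tau$ lie in $S_\tau$; they are its unipotent elements, and $(L_J)_\tau/M$ has odd order, so by (Q4) there are $|M|_2^2$ of them. Let $M_0\le M$ be the subgroup they generate. Then $|M_0|_2=|M|_2$ and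
$$P(S_\tau)\le\frac{|M|_2^2}{|M|}\le\frac{|M_0|_2^2}{|M_0|}. \tag{4}$$

*$\tau$ ordinary and fixing a simple root $\alpha$.* These are all untwisted types, ${}^2A_n$ with $n\ge3$ odd, ${}^2D_n$, ${}^3D_4$ and ${}^2E_6$. Take $J=\{\alpha\}$. The unipotent elements of $L_J$ lie in $L_J'=[L_J,L_J]$, generated by $U_{\pm\alpha}$. In characteristic $2$ the group $\mathrm{SL}_2$ has trivial center on points, so $L_J'$ is abstractly $\mathrm{SL}_2(\overline{\mathbb F}_2)$, and $\tau$ acts on it as the $q$-Frobenius. So $M_0\cong\mathrm{SL}_2(q)$, by (Q3), and (4) gives $P\le\frac{q^2}{q(q^2-1)}=\frac{q}{q^2-1}\le\frac23$.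

*${}^2A_n$, $n\ge4$ even.* Take $J=\{\alpha_1,\alpha_n\}$, two orthogonal roots interchanged by $\tau$. Then $L_J'$ is abstractly $\mathrm{SL}_2\times\mathrm{SL}_2$ with $\tau(a,b)=(F(b),F(a))$, $F$ the $q$-Frobenius. The fixed points are the $(a,F(a))$ with $F^2(a)=a$. So $M_0\cong\mathrm{SL}_2(q^2)$ and $P\le\frac{q^2}{q^4-1}\le\frac4{15}$.

For the remaining types no $J$ is needed; (Q4) gives $P(S_\tau)=|S_\tau|_2^2/|S_\tau|$ directly.

*${}^2A_2$.* $P(S_\tau)=\dfrac{\gcd(3,q+1)\,q^3}{(q^2-1)(q^3+1)}$. For $q=2$ this is $\frac{3\cdot8}{3\cdot9}=\frac89$, which is exception (b). For $q\ge4$ it is at most $\frac3{q^2-1}\le\frac15$.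

*${}^2B_2(q)$.* $P=\frac{q^2}{(q^2+1)(q-1)}\le\frac45$, with the value $\frac45$ at $q=2$.

*${}^2F_4(q)$.* $P=\dfrac{q^{12}}{(q^6+1)(q^4-1)(q^3+1)(q-1)}\le\dfrac{q^3}{(q^4-1)(q-1)}\le\dfrac8{15}$.

**Kind (II), $p=2$: reduction to $C=\rho S_\tau$.** In $X_\tau\langle\rho\rangle/S_\tau$ the subgroup $X_\tau/S_\tau$ has odd order and index $2$. If $y\rho S_\tau$ contains a 2-element, its image there is an involution, hence conjugate to $\rho S_\tau$ by Sylow's theorem. So let $C=\rho S_\tau$, $N=S_\tau$, $H=S_\tau\langle\rho\rangle$.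

**Kind (II), $p=2$, $q\ge4$.** Here the Borel subgroup suffices. Take $J=\varnothing$, $Q=((B_0)_\tau\cap S_\tau)\langle\rho\rangle$, $R=U_\tau$ in Lemma 7; $Q$ contains the Sylow 2-subgroup $U_\tau\langle\rho\rangle$ of $H$. With $T'=(T_0)_\tau\cap S_\tau$, of odd order, we get $P(C)\le P(T'\rho)$. Let $K=C_{T'}(\rho)$. Since $T'$ is abelian, $K$ centralizes $T'\rho$. If $x\in T'\rho$ is a 2-element and $z\in K$, then $zx$ has odd part $z$, so $zx$ is a 2-element only for $z=1$. Thus each $K$-orbit $\{zx:z\in K\}$ contains at most one 2-element, and $P(C)\le1/|K|$.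

To bound $|K|$, let $\eta=\sum_{\beta>0}\beta^\vee$, so that $\langle\alpha,\eta\rangle=2$ for every simple $\alpha$. For $t\in\mathbb F_q^*$ the element $\pi(\eta(t))$ lies in $\pi(X_{sc,\tau})=S_\tau$, is fixed by $\rho$, and acts on simple root subgroups by $t^2$. As $q-1$ is odd, different $t$ give different elements. So $|K|\ge q-1\ge3$ and $P(C)\le\frac13$.

**Kind (II), $p=2$, $q=2$.** Now the torus gives nothing, because $T_0$ is split and $(T_0)_\tau=1$. We use a small Levi subgroup instead. First, $(L_J)_\tau$ is generated by its root subgroups over $\mathbb F_2$. In the Bruhat decomposition of $L_J$ an element is uniquely $u\,\dot n\,t\,u'$ with $t\in T_0$ and $\dot n$ one of the standard representatives, products of elements $x_\alpha(1)x_{-\alpha}(-1)x_\alpha(1)$, which are fixed by $\tau$. By uniqueness a fixed element has $u,t,u'$ fixed, so $t=1$ and $u,u'$ are products of root elements over $\mathbb F_2$. Hence $(L_J)_\tau\le S_\tau$. Take $Q=(P_J)_\tau\langle\rho\rangle$, $R=(U_J)_\tau$ in Lemma 7; then $Q/R\cong(L_J)_\tau\langle\rho\rangle$ and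 $\bar C=\rho(L_J)_\tau$.

If $\rho$ fixes a simple root $\alpha$ (types $A_{2m-1}$, $D_n$, $E_6$), take $J=\{\alpha\}$. Then $(L_J)_\tau\cong\mathrm{SL}_2(2)\cong S_3$ is generated by $x_{\pm\alpha}(1)$, which $\rho$ fixes. So $\rho v$ is a 2-element iff $v\in S_3$ is one, and $P(C)\le\frac46$.

For $A_{2m}$ take $J=\{\alpha_m,\alpha_{m+1}\}$. Then $(L_J)_\tau$ is the image of $\mathrm{SL}_3(2)$ under a map with central kernel, so it is $\cong\mathrm{SL}_3(2)$. The involution $\rho$ interchanges its two classes of maximal parabolic subgroups, so it acts as an outer automorphism. Hence $(L_J)_\tau\langle\rho\rangle\cong\mathrm{Aut}(\mathrm{SL}_3(2))\cong\mathrm{PGL}_2(7)$. By the count in the first section its outer coset contains $28\cdot2=56$ elements of order $6$. So $P(C)\le1-\frac{56}{168}=\frac23$.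

This proves Proposition 6 for $p=2$.

## Odd characteristic: cosets of maximal tori

For $p$ odd, Lemma 7 has nothing to offer: it needs a subgroup $Q$ containing a Sylow 2-subgroup, and a Borel subgroup does not contain one. In $\mathrm{PSL}_2(7)$, for example, the Borel subgroup has odd order $21$. But now 2-elements are semisimple. For kind (I) this means that a 2-element of $X_\tau$ lies in a $\tau$-stable maximal torus $T$, and if $T_\tau$ has many elements of odd order, few of its elements are 2-elements. For kind (II) the elements lie outside $X$, and the role of $T$ is played by a coset of $T$.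

In this section $p$ is odd, $\rho=1$ (kind (I)) or $\rho$ is an involution (kind (II)), and $C=y\rho S_\tau$. We extend $\tau$ to $X\langle\rho\rangle=X\rtimes\langle\rho\rangle$ by $\tau(\rho)=\rho$. Let $W=N(T_0)/T_0$ and $W^\rho=C_W(\rho)$.

**Definition.** A *toral pair* is a pair $(T,c)$ with $T$ a maximal torus of $X$ and $c\subset N_{X\langle\rho\rangle}(T)\cap X\rho$ a coset of $T$ that normalizes some Borel subgroup containing $T$. Let $\tilde{\mathcal P}$ be the set of toral pairs and $\mathcal P$ the set of those with $T$ and $c$ both $\tau$-stable. For $(T,c)\in\mathcal P$ put $T'=T_\tau\cap S_\tau$ and let $K(T,c)$ be the group of odd-order elements of $C_{T'}(c)$.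

**Examples.** If $\rho=1$, then $c\subset N_B(T)=T$, so a toral pair is $(T,T)$ and $\mathcal P$ is the set of $\tau$-stable maximal tori. If $X=\mathrm{PGL}_3$ and $\rho$ is as in the earlier example, $(T_0,T_0\rho)$ is a toral pair with $T_0$ the diagonal torus. Here $\rho(\mathrm{diag}(a,b,c))=\mathrm{diag}(c^{-1},b^{-1},a^{-1})$, and, normalizing $b=1$, $C_{T_0}(T_0\rho)=\{\mathrm{diag}(a,1,a^{-1})\}$. For $\tau=\phi^i$ its fixed points form a cyclic group of order $q-1$.

**Proposition 8.** With a type $w\in W^\rho$ for each $(T,c)\in\mathcal P$, defined in the proof, and $K_w=K(T,c)$ for $(T,c)$ of type $w$,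
$$P(C)\le\frac1{|W^\rho|}\sum_{w\in W^\rho}\frac1{|K_w|}. \tag{5}$$

*Proof.* **Step 1 (every 2-element of $C$ lies in $c$ for some $(T,c)\in\mathcal P$).** Let $s\in C$ be a 2-element. It acts on $X$ as an automorphism of finite order prime to $p$, hence semisimple, and by (Q2) it normalizes some $T\subset B$.

Whenever $s$ normalizes $T\subset B$, it permutes the $B$-positive coroots, so their sum $\eta$ is $s$-fixed and its image lies in $C_T(s)^\circ$. The pairing of $\eta$ with every root is non-zero, so the centralizer of its image is $T$. Hence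
$$C_X(C_T(s)^\circ)=T. \tag{6}$$
A torus of $C_X(s)$ containing $C_T(s)^\circ$ centralizes it, so it lies in $T$ and then in $C_T(s)^\circ$. So $C_T(s)^\circ$ is a maximal torus of $C_X(s)^\circ$.

As $\tau(s)=s$, $\tau$ maps $C_X(s)^\circ$ into itself; it is injective, so by dimension it is onto, and it is a Steinberg endomorphism there. So $C_X(s)^\circ$ has a $\tau$-stable maximal torus $T_1$: if $A$ is any maximal torus, $\tau(A)=bAb^{-1}$ with $b\in C_X(s)^\circ$, and by (Q1) there is $h\in C_X(s)^\circ$ with $h^{-1}\tau(h)=b^{-1}$; then $\tau(hAh^{-1})=\tau(h)bAb^{-1}\tau(h)^{-1}=hAh^{-1}$. By conjugacy of maximal tori, $T_1=v\,C_T(s)^\circ v^{-1}$ with $v\in C_X(s)^\circ$. Put $T_2=vTv^{-1}\subset B_2=vBv^{-1}$. Since $v$ commutes with $s$, both are normalized by $s$, and $T_1=C_{T_2}(s)^\circ$. By (6), $T_2=C_X(T_1)$, so $T_2$ is $\tau$-stable. Then $sT_2$ is $\tau$-stable too, and $s\in sT_2$ with $(T_2,sT_2)\in\mathcal P$. Therefore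
$$|\Omega_2(C)|\le\sum_{(T,c)\in\mathcal P}|\Omega_2(c\cap C)|. \tag{7}$$

**Step 2 (parametrizing $\mathcal P$ by $W^\rho$).** The purpose is to turn the sum (7) into an average over $W^\rho$. If $c$ normalizes $B\supset T$, conjugate $(T,B)$ to $(T_0,B_0)$. Then $c$ becomes a coset of $T_0$ in $X\rho$ normalizing $T_0$ and $B_0$. Its elements are $n\rho$ with $n$ normalizing $T_0$ and $B_0$, so $n\in T_0$ and the coset is $T_0\rho$. Thus $X$ is transitive on $\tilde{\mathcal P}$. The stabilizer of $(T_0,T_0\rho)$ is
$$N'=\{n\in N(T_0):n\rho(n)^{-1}\in T_0\},\qquad N'/T_0=W^\rho .$$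
Let $(T,c)={}^a(T_0,T_0\rho)$. Since $\tau$ fixes $(T_0,T_0\rho)$, the pair $(T,c)$ is $\tau$-stable iff $\dot w:=a^{-1}\tau(a)\in N'$. Its image $w\in W^\rho$ is the *type*. Replacing $a$ by $an$, $n\in N'$, replaces $w$ by $\bar n^{-1}w\tau(\bar n)$, so the type is defined up to $\tau$-conjugacy in $W^\rho$. By (Q1) every $\dot w\in N'$ occurs.

Two pairs are $X_\tau$-conjugate iff their types are in the same $\tau$-class. If $b\in X_\tau$ moves one to the other, we may take $a'=ba$, and $a'^{-1}\tau(a')=a^{-1}\tau(a)$. Conversely, if the classes agree, we can choose $a,a'$ with $a'^{-1}\tau(a')=t\,\dot w$, $\dot w=a^{-1}\tau(a)$, $t\in T_0$. Write $\dot w\tau$ for the map $v\mapsto\dot w\tau(v)\dot w^{-1}$; via conjugation by $a^{-1}$ it corresponds to $\tau$, so it is a Steinberg endomorphism of $T_0$. For $t_0\in T_0$,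
$$(a't_0)^{-1}\tau(a't_0)=t_0^{-1}\,t\,(\dot w\tau)(t_0)\,\dot w,$$
and by (Q1) in $T_0$ we can choose $t_0$ with $t_0^{-1}(\dot w\tau)(t_0)=t^{-1}$. After replacing $a'$ by $a't_0$ we have $a'^{-1}\tau(a')=a^{-1}\tau(a)$, i.e. $a'a^{-1}\in X_\tau$, and this element carries the first pair to the second.

Conjugation by $a^{-1}$ identifies the stabilizer of $(T,c)$ in $X_\tau$ with $N'_{\dot w\tau}$. By (Q1) in $T_0$ this group maps onto the fixed points of $\dot w\tau$ on $W^\rho$, so its order is $|T_\tau|\,|C_{W^\rho,\tau}(w)|$ with $C_{W^\rho,\tau}(w)=\{v\in W^\rho:w\tau(v)w^{-1}=v\}$. The $\tau$-class of $w$ has size $|W^\rho|/|C_{W^\rho,\tau}(w)|$. Hence for a function $F$ on $\mathcal P$ depending only on the type,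
$$\sum_{(T,c)\in\mathcal P}F=\frac1{|W^\rho|}\sum_{w\in W^\rho}\frac{|X_\tau|}{|T_\tau|}F(w)\qquad(T\text{ of type }w). \tag{8}$$
As $S_\tau\trianglelefteq X_\tau$, the orders of $T'$ and $K(T,c)$ depend only on the type.

**Step 3 (the set $c\cap C$).** We show that it is a coset of $T'$, with $|T'|=|T_\tau||S_\tau|/|X_\tau|$. Take $\kappa\in c$; then $\tau(\kappa)=t\kappa$ with $t\in T$. By (Q1) in $T$ there is $t_1$ with $t_1^{-1}\tau(t_1)=t^{-1}$, and $t_1\kappa$ is $\tau$-fixed. So $c\cap X_\tau\rho$ is a coset of $T_\tau$. Next, $T_\tau$ maps onto $X_\tau/S_\tau\cong Z/[Z,\tau]$. Indeed, let $T_{sc}=\pi^{-1}(T)$, a torus containing $Z$; given $z\in Z$ write $z=\tilde t^{-1}\tau(\tilde t)$ with $\tilde t\in T_{sc}$ by (Q1); then $\pi(\tilde t)\in T_\tau$ and $\lambda_\tau(\pi(\tilde t))$ is the class of $z$. So $c\cap X_\tau\rho$ meets the coset $C=yS_\tau\rho$, in a coset of $T'$, and $|T_\tau:T'|=|X_\tau:S_\tau|$. We also record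
$$T'=\pi(T_{sc,\tau}), \tag{9}$$
which follows from $S_\tau=\pi(X_{sc,\tau})$.

**Step 4 (few 2-elements in $c\cap C$).** The group $K(T,c)$ acts freely on $c\cap C$ by multiplication and centralizes its elements. If $x\in c\cap C$ is a 2-element and $k\in K(T,c)$, then $kx$ has odd part $k$. So each orbit has at most one 2-element, and $|\Omega_2(c\cap C)|\le|T'|/|K(T,c)|$. Inserting this in (7) and using (8) and Step 3,
$$|\Omega_2(C)|\le\frac1{|W^\rho|}\sum_{w\in W^\rho}\frac{|X_\tau|}{|T_\tau|}\cdot\frac{|T_\tau||S_\tau|}{|X_\tau|}\cdot\frac1{|K_w|}=\frac{|S_\tau|}{|W^\rho|}\sum_{w\in W^\rho}\frac1{|K_w|}.\qquad\square$$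

**Check.** For $X=\mathrm{PGL}_2$, $\tau=\phi^i$, we have $|W|=2$, and the groups $T'$ are cyclic of orders $\frac{q\mp1}2$. So (5) reads $P(C)\le\frac12\bigl(\frac1{(q-1)_{2'}}+\frac1{(q+1)_{2'}}\bigr)$, where $m_{2'}$ is the odd part of $m$. For $q=5,7,9$ this is $\frac23,\frac23,\frac35$, which are the exact values for the outer cosets in $\mathrm{PGL}_2(5)\cong S_5$, $\mathrm{PGL}_2(7)$ and $\mathrm{PGL}_2(9)$ found at the start. For $q=3$ it is $1$.

## Eigenvalues of Weyl group elements and the end of the proof of Proposition 6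

By (5) it is enough that a fixed proportion of the $w\in W^\rho$ have $|K_w|>1$. Since $|K_w|$ is odd, this means $|K_w|\ge3$. If it holds for a proportion at least $\alpha$ of the $w$, then
$$P(C)\le(1-\alpha)+\tfrac13\alpha=1-\tfrac23\alpha. \tag{10}$$

**A lower bound for $K_w$.** Let $Y$ be the coroot lattice, so that $(T_0)_{sc}=Y\otimes\overline{\mathbb F}_p^*$. As $\rho$ permutes the basis of simple coroots, $D:=C_{(T_0)_{sc}}(\rho)=Y^\rho\otimes\overline{\mathbb F}_p^*$ is a torus with cocharacter lattice $Y^\rho$. Let $\tau=\delta\phi^i$ be of ordinary type ($\delta=1$ in kind (II)). For $w\in W^\rho$ the map $\dot w\tau$ preserves $D$ and acts on $Y^\rho$ as $q\,w\delta$. By (Q5),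
$$|D_{\dot w\tau}|=|\det(q\,w\delta-1\mid Y^\rho)|=\prod_k\Phi_k(q)^{m_k}, \tag{11}$$
where $\prod_k\Phi_k^{m_k}$ is the characteristic polynomial of the finite-order map $w\delta$ on $Y^\rho$. Conjugation by $a$ takes $(T_0,T_0\rho,\dot w\tau)$ to $(T,c,\tau)$. So, by (9), it identifies $\pi(D_{\dot w\tau})$ with a subgroup of $C_{T'}(c)$. Inner automorphisms act trivially on $Z$, so the kernel of $\pi$ on $D_{\dot w\tau}$ lies in $Z_\tau\cap C_Z(\rho)$.

**Lemma 9.** Let $\tau$ be of ordinary type and $w\in W^\rho$. If $(w\delta)^2\ne1$ on $Y^\rho$, then $|K_w|\ge3$.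

*Proof.* First, an odd prime dividing $|Z_\tau|$ divides $q^2-1$. For types $A_n$ and $E_6$, $Z$ is cyclic and $\tau$ acts on it by $z\mapsto z^{\pm q}$, so a fixed element of prime order $r$ forces $q\equiv\pm1\pmod r$. In all other types $Z$ is a 2-group.

Now $w\delta$ has finite order, so it is diagonalizable over $\mathbb C$, and it has an eigenvalue of order $k\ge3$. By Zsigmondy's theorem (no exception, as $q$ is odd) there is a prime $r$ such that $q$ has order $k$ modulo $r$. Then $r\mid\Phi_k(q)$, so $r$ divides (11). Also $r\equiv1\pmod k$, so $r>k\geq 3$ is odd, and $r\nmid q^2-1$, so $r\nmid|Z_\tau|$. Hence $r$ divides $|\pi(D_{\dot w\tau})|$, and so $r$ divides $|K_w|$. $\square$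

**Lemma 10.** If $A$ is a finite non-abelian normal subgroup of a group and $Ax$ is a coset, then at most $\frac34|A|$ elements $v\in Ax$ satisfy $v^2=1$.

*Proof.* If there is no such element, nothing is to be proved. Otherwise fix $\epsilon\in Ax$ with $\epsilon^2=1$. For $a\in A$, $(a\epsilon)^2=1$ iff $a\in I:=\{a\in A:\epsilon a\epsilon^{-1}=a^{-1}\}$. Suppose $|I|>\frac34|A|$. For $a\in I$, more than $\frac12|A|$ elements $b$ satisfy $b\in I$ and $ab\in I$, and for them
$$b^{-1}a^{-1}=(ab)^{-1}=\epsilon ab\epsilon^{-1}=a^{-1}b^{-1},$$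
so $b$ commutes with $a$. Thus $|C_A(a)|>\frac12|A|$ and $a\in Z(A)$. Hence $|Z(A)|>\frac34|A|$ and $A$ is abelian, a contradiction. $\square$

The bound is attained by the dihedral group of order $8$ (with $x=1$), where $6$ of the $8$ elements satisfy $v^2=1$.

**Kind (I), $\tau$ ordinary, rank at least $2$.** $W$ is non-abelian and faithful on $Y$. If $\delta^2=1$, Lemma 10 for the coset $W\delta$ in $\mathrm{GL}(Y)$ and Lemma 9 give $\alpha\ge\frac14$ in (10). If $|\delta|=3$, then $(w\delta)^2\in W\delta^2$, and this coset does not contain $1$, because $\delta^2\ne1$ permutes the simple coroots and so is not in $W$; hence $\alpha=1$. In all cases $P(C)\le\frac56$.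

**Kind (I), type $A_1$.** By (11), $|D_{\dot w\tau}|=q\mp1$ for the two $w$, and $|Z_\tau|=2$. If $q\ne3$, then $q-1$ and $q+1$ are not both powers of $2$, so $\alpha\ge\frac12$ and $P(C)\le\frac23$. If $q=3$, then $X_\tau\cong S_4$, $S_\tau\cong A_4$, $P(A_4)=\frac13$ and $P(S_4\setminus A_4)=1$. The latter is exception (a).

**Kind (I), Suzuki–Ree type.** For $p$ odd this means $X=G_2$, $p=3$, $X_\tau={}^2G_2(q)$, $q=3^i$ with $i$ odd, and $Z=1$. Lemma 9 does not apply, so we compute two torus orders. Since $\tau^2$ acts on $Y$ as $q$, $\tau$ acts on $Y\otimes\mathbb R$ as $\sqrt q\,\epsilon$ with $\epsilon^2=1$. As $\epsilon$ normalizes $W$, it multiplies the $W$-invariant positive definite form, unique up to scalars, by a constant $\kappa>0$. From $\epsilon^2=1$ we get $\kappa=1$, so $\epsilon$ is an isometry of the plane. It interchanges the rays of the two simple coroots, so it is the reflection fixing their bisector. It preserves the fundamental chamber and is not the identity, so $\epsilon\notin W$. Hence $\langle W,\epsilon\rangle$ is a finite subgroup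 of $O(2)$ of order $24$ containing reflections, i.e. dihedral. Its rotations are those through multiples of $30^\circ$, and the rotations in $W$ are those through multiples of $60^\circ$. So $W\epsilon$ consists of $6$ reflections and the rotations through $\pm30^\circ,\pm90^\circ,\pm150^\circ$. For the two rotations through $\pm150^\circ$, (Q5) gives
$$|T_\tau|=|\det(\sqrt q\,w\epsilon-1)|=q-2\sqrt q\cos150^\circ+1=q+\sqrt{3q}+1 .$$
This is a sum of three odd numbers, so it is odd, and it is at least $3+3+1=7$. As $Z=1$, we have $X_\tau=S_\tau$ and $K_w\cong T_\tau$. By (5), $P(C)\le1-\frac2{12}\bigl(1-\frac17\bigr)=\frac67$.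

**Kind (II), type different from $A_2$.** $W^\rho$ acts faithfully on $Y^\rho$, because $Y^\rho$ contains the regular vector $\eta$ (the sum of the positive coroots), which only $1\in W$ fixes. It is also non-abelian, as we now check type by type. For $A_n$, $n\ge3$, $\rho$ acts on $W=S_{n+1}$ as conjugation by the longest element, a product of $m=\lfloor\frac{n+1}2\rfloor\ge2$ disjoint transpositions with at most one fixed point, so $W^\rho\cong C_2\wr S_m$. For $D_n$ (up to conjugacy in $\Gamma$) $\rho$ acts on $W(D_n)\le W(B_n)$ as conjugation by a sign change of one coordinate, so $W^\rho$ contains $S_{n-1}$ with $n\ge4$. For $E_6$, $\rho$ fixes two adjacent simple roots, so $W^\rho$ contains $S_3$. Lemma 10 with $A=W^\rho$, $x=1$, and Lemma 9 with $\delta=1$ give $\alpha\ge\frac14$ and $P(C)\le\frac56$.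

**Kind (II), type $A_2$.** Now $W^\rho=\{1,w_0\}$ is abelian and acts on $Y^\rho$, of rank $1$, as $\pm1$. So $|D_{\dot w\tau}|=q\mp1$. The kernel of $\pi$ on $D_{\dot w\tau}$ lies in $C_Z(\rho)=1$, since $\rho$ inverts $Z$, whose order divides $3$. If $q\ne3$, one of $q\pm1$ is not a 2-power, so $\alpha\ge\frac12$ and $P(C)\le\frac23$.

If $q=3$, (5) only says $P(C)\le1$, and we count by hand. Here $X_\tau=S_\tau=\mathrm{SL}_3(3)$, of order $27\cdot8\cdot26=5616$, so $C=\rho S_\tau$. We have $\rho(g)=Jg^{-T}J^{-1}$ with the symmetric matrix $J$ above, so $C_{S_\tau}(\rho)=\{g\in\mathrm{SL}_3(3):gJg^T=J\}=\mathrm{SO}_3(3)\cong S_4$, which has $8$ elements of order $3$. Consider the elements $su$ with $s$ an $S_\tau$-conjugate of $\rho$ and $u\in C_{S_\tau}(s)$ of order $3$. They lie in $C$ and have order $6$, and $su$ determines $s$ and $u$ as its 2-part and 3-part. There are $\frac{5616}{24}\cdot8=1872=\frac13|S_\tau|$ of them, so $P(C)\le\frac23$.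

All values found for $p=2$ and $p$ odd are at most $\frac67$ except (a) and (b). This proves Proposition 6. $\square$

## Proof of Theorem 1

Let $S$ be of Lie type, $S\not\cong{}^2F_4(2)'$, and $g\in\mathrm{Aut}(S)$. By Lemmas 3 and 4 and Proposition 5, $P(gS)$ is $0$ or equals $P(C)$ for a coset of kind (I) or (II). By Proposition 6, $P(gS)\le\frac89$ unless exception (a) occurs. In that case $X=A_1$, $p=3$, $\tau=\phi$ and $\sigma=\tau^e=\phi^e$ with $e$ a 2-power. So $S=\mathrm{PSL}(2,3^e)$, with $e\ge2$ because $S$ is simple, and $P(gS)=1$: the coset $gS$ consists of 2-elements. With the bound $\frac67$ for alternating groups this proves the second assertion of Theorem 1.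

The remaining $27$ groups, the sporadic groups and ${}^2F_4(2)'$, are not of the form $\mathrm{PSL}(2,3^f)$. By Fact K, $|\Omega_2(gS)|<|S|$ for each of their finitely many cosets. So
$$\gamma:=\max\Bigl(\tfrac89,\ \max_{S,g}P(gS)\Bigr)<1,$$
with the inner maximum over these $27$ groups and all $g\in\mathrm{Aut}(S)$, has the required property. $\blacksquare$

## The cosets of $\mathrm{PSL}(3,2^f)$ with proportion $8/9$

This section shows that $\frac89$ is attained, and determines where among alternating and Lie type groups.

**Attainment.** Let $f\ge2$ be a 2-power, $X=A_2$, $p=2$, $\tau=\phi\rho$. As $f$ is even, $\sigma=\tau^f=\phi^f$ and $S=\mathrm{PSL}(3,2^f)$. Proposition 5 with $x=1$ gives $y\in S_\tau$, and $P(\tau S)=P(\mathrm{PSU}_3(2))=\frac{64}{72}=\frac89$. By Lemma 3 the same holds for odd powers of $\tau S$, and so for all cosets conjugate to them.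

**Only there.** Let $S$ be alternating or of Lie type, $S\not\cong{}^2F_4(2)'$, and $P(gS)=\frac89$. By the bound $\frac67$ for alternating groups and Proposition 6, we are in exception (b). So $\tau=\phi\rho$ on $X=A_2$, $p=2$, and $\sigma=\tau^e$ with $e$ a 2-power. Here $e\ge2$, because $\mathrm{PSU}_3(2)$ is not simple. So $S=\mathrm{PSL}(3,2^e)$, and $y\in S_\tau$. By the last part of Proposition 5 an odd power $(gS)^j$ is conjugate to $\tau S$ under $X_\sigma$. Raising to a power $j'$ with $jj'\equiv1$ modulo $|\mathrm{Aut}(S)|_2$, we see that $gS$ is conjugate in $\mathrm{Out}(S)$ to an odd power of $\phi\rho S$.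

**The constant.** The group $\mathrm{PSL}(3,2^f)$, $f\ge2$, is not isomorphic to any $\mathrm{PSL}(2,3^k)$. Its Sylow 2-subgroup, the unitriangular group, has order $2^{3f}\ge64$ and exponent at most $4$ (if $u$ is unitriangular, $(u-1)^3=0$, so $u^4=1$), while Sylow 2-subgroups of $\mathrm{PSL}(2,3^k)$ are dihedral, or of order $4$. So the property in the question fails for $\gamma<\frac89$. Once Theorem 2 is known for the remaining $27$ groups, the property holds for $\gamma\ge\frac89$, because a group not isomorphic to any $\mathrm{PSL}(2,3^f)$, $f$ a 2-power, then has $P(gS)\le\frac89$ for all $g$. It remains to prove $P(gS)<\frac89$ for the $27$ groups, i.e. that more than $\frac19$ of each coset are not 2-elements.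

## Sporadic groups and ${}^2F_4(2)'$

**Lemma 11.** Let $r$ be an odd prime with $r\,\|\,|S|$ (that is, $r$ divides $|S|$ and $r^2$ does not), let $R\le S$ have order $r$, and let $n_r$ be the number of $S$-classes of elements of order $r$. The proportion of elements of $S$ of order divisible by $r$ is $n_r/r$. If $G=S.2$ and some element of $G\setminus S$ centralizes $R$ (automatic if $n_r=1$), the same holds for $G\setminus S$.

*Proof.* Let $e_r=|N_S(R):C_S(R)|$. By Sylow's theorem the classes of elements of order $r$ correspond to the $N_S(R)$-orbits on $R\setminus\{1\}$, each of size $e_r$, so $n_r=(r-1)/e_r$. Let $C\in\{S,G\setminus S\}$ with $C\cap C_G(R)\ne\varnothing$ (where $G=S$ in the first case). $R$ is a central Sylow $r$-subgroup of $C_G(R)$, so by Burnside's transfer theorem $C_G(R)=R\times Q$ with $Q$ an $r'$-group. The set $C\cap C_G(R)$ has $|C_S(R)|$ elements and is a union of cosets of $R$, each containing exactly one element of $Q$. So exactly $(1-\frac1r)|C_S(R)|$ of its elements have non-trivial $r$-part, and that $r$-part generates $R$.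 Every element of $C$ of order divisible by $r$ arises in this way from exactly one of the $|S:N_S(R)|$ subgroups of order $r$, which are all conjugate under $S$. Dividing by $|S|$, the proportion is $(1-\frac1r)/e_r=n_r/r$.

If $n_r=1$, then $e_r=r-1\ge|N_G(R):C_G(R)|$, while $|N_G(R)|=2|N_S(R)|$ by the Frattini argument. So $|C_G(R)|\ge2|C_S(R)|$ and $C_G(R)\not\le S$. $\square$

**Inner cosets.** Group orders, class lists and element orders are taken from the ATLAS. The stated numbers are lower bounds for the proportion of elements of $S$ that are not 2-elements. They come from Lemma 11 with $n_r\ge1$ unless more is said. When several primes are used and no element has order divisible by two of them, the proportions add.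

- $J_1$: $3\,\|\,|S|$, at least $\frac13$.
- $M_{11},M_{12},M_{22},M_{23},M_{24},J_3,J_4,O'N$: $5\,\|\,|S|$, at least $\frac15$.
- $J_2,HS,McL,Ru,Suz,HN,Ly,Fi_{22},Fi_{23},Co_2,Co_3$: $7\,\|\,|S|$, at least $\frac17$.
- $He$: two classes $17A,17B$, at least $\frac2{17}$.
- $Co_1,Fi_{24}',B$: $11,13\,\|\,|S|$ and no elements of order $143$, at least $\frac1{11}+\frac1{13}$.
- $Th$: $13,19,31\,\|\,|S|$ and no element of order a product of two of them, at least $\frac1{13}+\frac1{19}+\frac1{31}$.
- $M$: $17,19,23\,\|\,|S|$ and no element of order a product of two of them, at least $\frac1{17}+\frac1{19}+\frac1{23}$.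
- ${}^2F_4(2)'$: two classes $13A,13B$, at least $\frac2{13}$.

All of these exceed $\frac19$; the smallest is $\frac2{17}$.

**Outer cosets.** The groups among the $27$ with outer automorphisms have $|\mathrm{Out}(S)|=2$; they are the following.

- $M_{12},M_{22},O'N$: $5\,\|\,|S|$ and $n_5=1$, at least $\frac15$.
- $J_2,HS,Suz,HN,Fi_{22}$: $7\,\|\,|S|$ and $n_7=1$, at least $\frac17$.
- $Fi_{24}'$: $n_{11}=n_{13}=1$ and no elements of order $143$ in $Fi_{24}'$, hence none in $Fi_{24}$; at least $\frac1{11}+\frac1{13}$.
- $McL$: $McL.2$ has a maximal subgroup $2\times M_{11}$. Its central involution is not in $McL$, since the involution centralizers $2.A_8$ in $McL$ have order prime to $11$. So an outer element centralizes a subgroup $R$ of order $11$, and $n_{11}=2$ gives at least $\frac2{11}$.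
- $J_3$: $J_3.2$ has a maximal subgroup $2\times\mathrm{PSL}_2(17)$. Its central involution is outer, since involution centralizers in $J_3$ have order $1920$, prime to $17$. With $n_{17}=2$: at least $\frac2{17}$.
- $He$: $He.2$ has a maximal subgroup $3.S_7\times\langle t\rangle$ with $t$ an involution, meeting $He$ in $3.S_7$, which has trivial center. So $t\notin He$, since otherwise $t$ would be central in this intersection. By maximality $C_{He}(t)\cong3.S_7$, of order $15120$. Its elements of odd order are the preimages of the odd-order elements of $A_7$, three for each, and their number is $3(1+70+280+504+720)=4725$. The elements of the outer coset whose 2-part is conjugate to $t$ and whose odd part is non-trivial have proportion $\frac{4725-1}{15120}=\frac{4724}{15120}>\frac19$.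
- ${}^2F_4(2)'$: the automorphism group is ${}^2F_4(2)$, in which the proportion of 2-elements is $\frac{2^{12}}{65\cdot15\cdot9\cdot1}=\frac{4096}{8775}$, by the formula for ${}^2F_4(q)$ at $q=2$. So the proportions in the inner and outer cosets add up to $\frac{8192}{8775}$. The inner one is at least $\frac1{16}$, because the class $16A$ has centralizer order $16$. So the outer one is at most $\frac{8192}{8775}-\frac1{16}<0.872<\frac89$.

**End of the proof of Theorem 2.** We have $P(gS)<\frac89$ strictly for all cosets of these $27$ groups. For alternating groups and the remaining groups of Lie type, Theorem 1 gives the dichotomy, and the previous section gives the equality case and the statement on $\gamma$. $\blacksquare$
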